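# Self-averaging of random Euclidean matchings and traveling salesman tours for every power $p$

## 1. Fluctuation bounds at the scale $n^{1-p/d}$

Throughout, $\mathbf X=(X_i)_{i=1}^n$ and $\mathbf Y=(Y_j)_{j=1}^n$ are independent clouds of i.i.d. uniform points in $[0,1]^d$, and $|\cdot|$ is the Euclidean norm. The letter $\mathcal C_n$ denotes one of three minimal costs.

* (a) Bipartite matching: $\displaystyle \mathcal C_n=\min_{\sigma\in S_n}\sum_{i=1}^n|X_i-Y_{\sigma(i)}|^p$.
* (b) Monopartite TSP: the minimum, over Hamiltonian cycles on $\mathbf X$, of the sum of the $p$-th powers of the edge lengths.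
* (c) Bipartite TSP: the same minimum over Hamiltonian cycles on $\mathbf X\cup\mathbf Y$ that alternate between points of $\mathbf X$ and points of $\mathbf Y$.

In (b) and (c) we take $n\ge3$, so that the cycles make sense.

**Definition (concentration at the natural scale).** $\mathcal C_n$ is concentrated at the natural scale if there are constants $\eta,\kappa,c>0$, depending only on $d$ and $p$, such that for all sufficiently large $n$
$$\mathbb P\big(|\mathcal C_n-\mathbb E[\mathcal C_n]|\ge n^{1-p/d-\eta}\big)\le c\,n^{-\kappa}.$$

**Theorem 1.** Let $d\ge3$, $p\ge1$, and let $\mathcal C_n$ be the cost in (a), (b) or (c). For $p>1$ and $n\ge n_0(d,p)$,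
$$\operatorname{Var}(\mathcal C_n)\le C\,n^{2(1-p/d)}\,n^{-\frac{d-2}{p+d}}(\log n)^{2+2p/d},\qquad C=C(d,p).$$
For $p=1$, $\mathbb P(|\mathcal C_n-\mathbb E\,\mathcal C_n|\ge t)\le2e^{-t^2/(4dn)}$. Hence concentration at the natural scale holds for all $p\ge1$, for instance with $\eta=\kappa=\frac{d-2}{4(p+d)}$.

**Theorem 2 (arbitrary polynomial probability).** Let $d\ge3$, $p\ge1$. For each of (a), (b), (c), every $q\ge1$ and $n\ge n_0(d,p,q)$,
$$\|\mathcal C_n-\mathbb E\,\mathcal C_n\|_{L^q}\le C(d,p,q)\,n^{1-\frac pd-\frac{d-2}{2(p+d)}}(\log n)^{1+p/d}.$$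
So for every $\eta<\frac{d-2}{2(p+d)}$ and every $\kappa>0$, $\mathbb P(|\mathcal C_n-\mathbb E\,\mathcal C_n|\ge n^{1-p/d-\eta})\le n^{-\kappa}$ for $n$ large. In particular $n^{p/d-1}(\mathcal C_n-\mathbb E\,\mathcal C_n)\to0$ almost surely, under any coupling of different $n$.

**Theorem 3 (monopartite TSP, no loss).** In problem (b), for every $d\ge1$, $p>1$, $q\ge1$ and all $n\ge4$,
$$\|\mathcal C_n-\mathbb E\,\mathcal C_n\|_{L^q}\le C(d,p,q)\,n^{\frac12-\frac pd}.$$
In particular $\operatorname{Var}(\mathcal C_n)\le Cn^{1-2p/d}$.

The problem comes from Matteo D'Achille, Francesco Mattesini, Dario Trevisan, "Concentration for random Euclidean combinatorial optimization", arXiv:2602.21851 (2026): does concentration at the natural scale hold for arbitrary $p$? For $d\ge 3$ and $1\le p<d^2/2$ it is a known result. Theorem 1 answers yes for every $p\ge1$, and the proof does not use the known range. We do not claim that the exponent $\frac{d-2}{p+d}$ is optimal for (a) and (c), and we prove no lower bound on the variance matching Theorem 3.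

## 2. What the scale means, and very small clouds

Among $n$ uniform points the typical distance to a nearest neighbor is of order $n^{-1/d}$. If all edges were that short, about $n$ edges would cost $n\cdot n^{-p/d}=n^{1-p/d}$. The cost cannot be much smaller than this. In each problem every vertex has an edge, and each edge has two ends, so $2\,\mathcal C_n$ is at least the sum over all points of (distance to the nearest other point)$^p$. A given point has at most $2n$ others around it. The probability that one of them lies within $tn^{-1/d}$ is at most $2n\,\omega_dt^d/n=2\omega_dt^d\le\frac12$ if $t=t(d)$ is small, where $\omega_d$ is the volume of the unit ball. Hence $\mathbb E\,\mathcal C_n\ge c\,n^{1-p/d}$. An upper bound of the same order up to logarithms will come out of Lemma 2. So the question is whether the fluctuations are smaller than the cost itself by a power of $n$.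

In small clouds one can see everything. For $n=2$ in (a), $\mathcal C_2$ is the smaller of $|X_1-Y_1|^p+|X_2-Y_2|^p$ and $|X_1-Y_2|^p+|X_2-Y_1|^p$. For $n=3$ in (b) there is a single cycle, the triangle. For $n=3$ in (c) there are $3!\,2!/2=6$ alternating hexagons, each obtained from all nine $X$–$Y$ edges by leaving out a perfect matching.

These three problems share a format, which we now fix. Let $V=V_X\cup V_Y$ be the vertex set ($V=V_X$ in (b)), so $|V|\le2n$, and let $z=(z_v)_{v\in V}$ be the configuration of points. Let $\mathcal F$ be the set of feasible edge sets: perfect matchings between $V_X$ and $V_Y$, or Hamiltonian cycles, or alternating Hamiltonian cycles. Then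
$$\mathcal C(z)=\min_{E\in\mathcal F}\sum_{ab\in E}|z_a-z_b|^p .$$
Only two features are common to all three: $\mathcal F$ is invariant under permutations of $V_X$ and under permutations of $V_Y$, and all degrees are at most $2$.

**Definition (vertex costs).** Fix an order on $\mathcal F$ and let $E=E(z)$ be the first minimizer. Put $c_v=\sum_{u:\,uv\in E}|z_u-z_v|^p$.

Each edge is counted at both ends, so $\sum_vc_v=2\,\mathcal C(z)$. Example: for three points forming an equilateral triangle of side $r$ in (b), $c_v=2r^p$ for each $v$, $\mathcal C=3r^p$, and indeed $\sum_v c_v=6r^p$. We write $|ab|$ for $|z_a-z_b|$. We discard the null event that two points coincide or that a point has a coordinate equal to $1$.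

**Definition (one-point increments).** Let $z'=(z'_v)$ be an independent copy of $z$, and let $z^{(v)}$ be $z$ with $z_v$ replaced by $z'_v$. Set
$$\Delta_v=\big(\mathcal C(z^{(v)})-\mathcal C(z)\big)_+,\qquad U=\sum_{v\in V}\Delta_v^2 .$$

Recall the Efron–Stein inequality: for a square-integrable function of independent variables, the variance is at most half the sum over the coordinates of the mean squared change when that coordinate is resampled. The pair $(z,z^{(v)})$ is exchangeable, so the positive and negative parts of the change have the same second moment, and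
$$\operatorname{Var}(\mathcal C)\le\tfrac12\sum_v\mathbb E\big(\mathcal C(z^{(v)})-\mathcal C(z)\big)^2=\mathbb E\,U. \tag{1}$$
So we only need upper bounds on how much the cost increases when one point moves. For that it suffices to exhibit one feasible edge set for the new configuration.

## 3. Bounded differences: the case $p=1$ and the barrier $p=d/2$

The most economical feasible edge set for $z^{(v)}$ is the old one, $E$. Recall McDiarmid's inequality: if changing the $v$-th of finitely many independent variables changes $f$ by at most $L_v$, then $\mathbb P(|f-\mathbb Ef|\ge t)\le2\exp(-2t^2/\sum_vL_v^2)$.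

**Proof of Theorems 1 and 2 for $p=1$.** If the edge set is kept and $z_v$ is moved, each of the at most two edges at $v$ changes by at most $\sqrt d$. So $\mathcal C$ changes by at most $2\sqrt d$, and $\sum_v(2\sqrt d)^2\le8dn$. McDiarmid's inequality gives $\mathbb P(|\mathcal C_n-\mathbb E\,\mathcal C_n|\ge t)\le2e^{-t^2/(4dn)}$. For $t=n^{1-1/d-\eta}$ the exponent is $n^{1-2/d-2\eta}/(4d)$. For $\eta=\frac{d-2}{4(1+d)}$ we have $2\eta=\frac{d-2}{2(1+d)}<\frac{d-2}d$, so this is a positive power of $n$, and the probability is eventually below any $n^{-\kappa}$. This is Theorem 1 for $p=1$.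

For moments, integrate the tail: $\mathbb E|\mathcal C_n-\mathbb E\,\mathcal C_n|^q\le\int_0^\infty 2q\,t^{q-1}e^{-t^2/(4dn)}dt=C\,n^{q/2}$ with $C=C(d,q)$. Thus the $L^q$ norm is at most $Cn^{1/2}=Cn^{1-\frac1d-\frac{d-2}{2d}}$, which is stronger than the bound in Theorem 2 since $\frac{d-2}{2d}>\frac{d-2}{2(1+d)}$. The tail statement follows by Markov's inequality and the almost sure statement by Borel–Cantelli, as written out for general $p$ in Section 9. $\square$

For larger $p$ the same argument still runs: moving one point changes the cost by at most $2d^{p/2}$, so the fluctuations are of order at most $n^{1/2}$. But this is below $n^{1-p/d}$ by a power only if $p<d/2$. For $p\ge d/2$ the bounded-difference estimate gives nothing: it charges each moved point with an edge of macroscopic length, while a typical point has $c_v$ of order $n^{-p/d}$. The old edge set has to be repaired in a cheaper way.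

**From now on $p>1$, and $d\ge3$ up to the end of Section 9.** The letters $C,c>0$ denote constants depending on $d$, $p$ and a parameter $A\ge1$ that is chosen at the end. They may change from line to line, and $n\ge n_0(d,p,A)$.

## 4. Cells of side $h$ and a bipartite matching at scale $h$

The purpose of this section is a high-probability event on which the clouds look uniform at a scale $h$ slightly above $n^{-1/d}$. Let $K=12(A+3)$, let $J$ be the largest integer with $2^{Jd}\le n/(K\log n)$, and put $h=2^{-J}$. By maximality of $J$,
$$K\log n\le nh^d\le2^dK\log n. \tag{2}$$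
Divide the cube into $h^{-d}$ half-open dyadic cells of side $h$.

**Definition (good event).** $G$ is the event for $z$ that

* (G1) every cell contains between $\frac12nh^d$ and $2nh^d$ points of $\mathbf X$, and likewise of $\mathbf Y$ in (a) and (c);
* (G2) in (a) and (c), there is a permutation $\tau$ with $|X_i-Y_{\tau(i)}|\le C_1h$ for all $i$.

We recall the following tools. Chernoff's bound: $\mathbb P(|\mathrm{Bin}(m,r)-mr|>\frac12mr)\le2e^{-mr/12}$. Hoeffding's bound: $\mathbb P(|\mathrm{Bin}(N,\frac12)-\frac N2|\ge t)\le2e^{-2t^2/N}$. Birkhoff's theorem: a doubly stochastic matrix is a convex combination of permutation matrices. Finally, $W_\infty(\mu,\nu)$ is the infimum of the $r$ for which $\mu$ and $\nu$ have a coupling supported on pairs at distance at most $r$; it satisfies the triangle inequality, because couplings can be glued.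

Example for $W_\infty$, which is also the building block below: let $\mu$ be uniform on $[0,s]$ and let $\nu$ put mass $\alpha\in(0,1)$ uniformly on the left half and $1-\alpha$ on the right half. The monotone map sends $[0,\alpha s]$ linearly onto $[0,\frac s2]$ and $[\alpha s,s]$ linearly onto $[\frac s2,s]$. Its displacement is zero at both ends and $s|\alpha-\frac12|$ at the kink $\alpha s$, and it is linear in between. So $W_\infty(\mu,\nu)\le s|\alpha-\frac12|$.

**Lemma 1.** $\mathbb P(G^c)\le n^{-A}$.

**Step 1: counts in all boxes.** The aim is to control the counts at all scales at once. Bisect $[0,1]^d$ successively, cycling through the coordinate directions. This gives generations $k=0,\dots,dJ$ of boxes of volume $2^{-k}$. After $k=md+r$ bisections with $0\le r<d$, the longest side is at most $2^{-m}\le2\cdot2^{-k/d}$. Generation $dJ$ consists of the cells. Let $N(B)$ be the number of $X$-points in $B$. Since $n|B|\ge nh^d\ge K\log n$, Chernoff gives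
$$\mathbb P\big(|N(B)-n|B||>\tfrac12n|B|\big)\le2n^{-K/12}=2n^{-(A+3)}.$$
If $B'$ is one of the two children of $B$, then given $N(B)$ the count $N(B')$ is $\mathrm{Bin}(N(B),\frac12)$. By Hoeffding, $|N(B')-\frac12N(B)|\le\sqrt{(A+3)N(B)\log n}$ fails with probability at most $2n^{-2(A+3)}$. There are at most $2\cdot2^{dJ}\le2n$ boxes. Counting both clouds, some event fails with probability at most $2\cdot2n\cdot4n^{-(A+3)}=16n^{-A-2}\le n^{-A}$. When none fails, (G1) holds.

**Step 2: transport from Lebesgue measure to the cells.** The aim is (G2). Assume that none of the events fails. Let $\mu_k$ be the measure with density $N(B)/(n|B|)$ on each $B$ of generation $k$, so that $\mu_0$ is Lebesgue measure. Let $B$ have generation $k$, split side $s\le2\cdot2^{-k/d}$, and put $\alpha=N(B')/N(B)$. All counts are positive, so $\alpha\in(0,1)$. Inside $B$ both $\mu_k$ and $\mu_{k+1}$ are products which differ only in the split direction, where they look as in the example. Since $N(B)\ge\frac12n2^{-k}$,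
$$W_\infty(\mu_k,\mu_{k+1})\le\max_B s\,|\alpha-\tfrac12|\le2\cdot2^{-k/d}\sqrt{\frac{2(A+3)\,2^k\log n}{n}} .$$
The right side is a constant times $\sqrt{\log n/n}\;2^{k(\frac12-\frac1d)}$. Because $d\ge3$, the exponent $\frac12-\frac1d$ is positive, so the geometric sum over $k<dJ$ is dominated by its last term, and $2^{dJ}=h^{-d}$. The sum is at most
$$C\,h^{1-d/2}\sqrt{\log n/n}=C\,h\sqrt{\log n/(nh^d)}\le Ch .$$

**Step 3: from measures to a permutation.** The aim is to discretize. The measure $\mu_{dJ}$ and the empirical measure of $\mathbf X$ give the same mass to each cell, so they are within $W_\infty$-distance $\sqrt d\,h$. The same holds for $\mathbf Y$ with its own measures, which also start from Lebesgue measure. Gluing, the two empirical measures have a coupling $\pi$ supported on pairs at distance at most $C_1h$. The matrix $\big(n\pi(\{X_i\}\times\{Y_j\})\big)_{i,j}$ is doubly stochastic. By Birkhoff's theorem some permutation matrix occurs in it with positive weight, and this is $\tau$. $\square$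

**Lemma 2.** On $G$, $\displaystyle\sum_vc_v=2\,\mathcal C(z)\le\hat S:=C_2\,nh^p$.

*Proof.* It suffices to exhibit one feasible edge set whose edges all have length at most $Ch$.

In (a), use $\tau$.

In (b), order the cells in a snake (traverse the layers of the grid one after the other, each in the reverse direction of the previous one), so that consecutive cells share a face, and order the points accordingly as $p_1,\dots,p_n$. All cells are nonempty, so $p_i$ and $p_{i+1}$ lie in the same cell or in consecutive cells, and $|p_i-p_{i+1}|\le2\sqrt d\,h$. The cycle $p_1,p_3,p_5,\dots,p_6,p_4,p_2$ jumps at most two places at a time, so its edges are at most $4\sqrt d\,h$.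

In (c), let $X_{i_1},\dots,X_{i_n}$ be the cycle from (b) and use $X_{i_1},Y_{\tau(i_1)},X_{i_2},Y_{\tau(i_2)},\dots$, whose edges are at most $(C_1+4\sqrt d)h$. $\square$

By (2), $\hat S\le Cn^{1-p/d}(\log n)^{p/d}$: the natural scale up to logarithms.

## 5. A long edge makes every point near its midpoint pay

A moved point can be charged with a large cost only if the optimizer has long edges. This section bounds the longest edge. The mechanism is that an edge of length $\ell$ costs $\ell^p$, while two edges of length $\ell/2$ cost $2^{1-p}\ell^p$, which is strictly less because $p>1$. So a point near the midpoint which is cheaply attached would be used as a relay. (For $p=1$ the relay saves nothing, which is why that case was treated apart.)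

Fix $\delta=\delta(p)\in(0,\frac1{10}]$ with
$$2(\tfrac12+2\delta)^p+\delta^p+(2\delta)^p+2p\delta(1+2\delta)^{p-1}<1. \tag{3}$$
This is possible, since the left side tends to $2^{1-p}<1$ as $\delta\to0$.

**Lemma 3.** Let $uv\in E$ be a longest edge, of length $\ell$ and midpoint $w$. In (a), (c) let $u\in V_X$, $v\in V_Y$. Every $a\in V_X$ with $|z_a-w|\le\delta\ell$ has $c_a\ge(\delta\ell)^p$. In case (b) this holds for every edge $uv\in E$, not only the longest, if $n\ge4$.

*Proof.* Since $2\delta<\frac12$, points within $2\delta\ell$ of $w$ differ from $z_u$ and $z_v$. Suppose $|z_a-w|\le\delta\ell$ but $c_a<(\delta\ell)^p$. Then all neighbors of $a$ in $E$ are within $\delta\ell$ of $z_a$, hence within $2\delta\ell$ of $w$. So neither $a$ nor its neighbors are in $\{u,v\}$.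

(a) Let $b\in V_Y$ be the partner of $a$. Replace $uv,ab$ by $ub,av$, which is again a matching. Optimality gives
$$\ell^p\le\ell^p+|ab|^p\le|ub|^p+|av|^p\le2(\tfrac12+2\delta)^p\ell^p,$$
contradicting (3).

(b) Let $s,t$ be the neighbors of $a$. Delete $a$, join $s$ and $t$, and insert $a$ between $u$ and $v$. The edge $uv$ does not meet $a$, so it survives the deletion, and the result is a Hamiltonian cycle. Optimality gives
$$\ell^p\le|st|^p+|ua|^p+|av|^p\le(2\delta)^p\ell^p+2(\tfrac12+\delta)^p\ell^p,$$
contradicting (3). The maximality of $\ell$ was not used.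

(c) Here $a$ alone cannot be moved, since colors must alternate; we move a pair. The cycle contains a path $b'-a-b-a'$ with $b,b'\in V_Y$, $a'\in V_X$ and $|ab|,|ab'|<\delta\ell$. The vertices $a,b,b'$ are not in $\{u,v\}$ ($a'=u$ is allowed). Delete $a$ and $b$ and join $b'$ and $a'$. The cycle has length $2n\ge6$, so this is again an alternating cycle, and it still contains $uv$, which meets neither $a$ nor $b$ and is not the new edge because $b'\ne v$. Now replace $uv$ by the path $u-b-a-v$, which alternates. Comparing costs, optimality gives
$$\ell^p+|b'a|^p+|ab|^p+|ba'|^p\le|b'a'|^p+|ub|^p+|ba|^p+|av|^p,$$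
and therefore
$$\ell^p\le|b'a'|^p-|ba'|^p+|ub|^p+|ba|^p+|av|^p .$$
We have $|b'a'|\le|ba'|+2\delta\ell$ and, because $\ell$ is the longest length, $|ba'|\le\ell$. By the mean value theorem $|b'a'|^p-|ba'|^p\le2p\delta(1+2\delta)^{p-1}\ell^p$. This is the only place where maximality matters: if $ba'$ were much longer than $\ell$, the change could not be controlled by $\ell^p$. The other three terms are at most $2(\frac12+2\delta)^p\ell^p+\delta^p\ell^p$. The sum contradicts (3). $\square$

**Lemma 4.** On $G$, $\displaystyle\max_vc_v\le\Lambda:=C_3h^{p^2/(p+d)}$, and $\Lambda/\hat S\le Cn^{-d/(p+d)}$.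

*Proof.* Let $\ell$ be the length of a longest edge, $w$ its midpoint, and $s=\delta\ell/\sqrt d\le\frac1{10}$.

If $s<4h$, then $\ell\le Ch$ and $\ell^{p+d}\le Ch^{p+d}\le Ch^p$.

If $s\ge4h$, then $B(w,\delta\ell)\cap[0,1]^d$ contains an axis-parallel cube of side $s$ with vertex $w$: in each coordinate go from $w$ in the direction that has at least $\frac12$ of room. In each coordinate it contains at least $s/h-2\ge s/(2h)$ full grid intervals, so it contains at least $(s/2h)^d$ cells, and by (G1) at least $cn\ell^d$ points $a\in V_X$. Each has $c_a\ge(\delta\ell)^p$ by Lemma 3, so by Lemma 2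
$$cn\,\ell^d\cdot\ell^p\le\sum_ac_a\le C_2\,nh^p .$$

In both cases $\ell^{p+d}\le Ch^p$, and $c_v\le2\ell^p\le Ch^{p^2/(p+d)}$. Finally, since $h^{-d}\le n$,
$$\Lambda/\hat S=C\,h^{\frac{p^2}{p+d}-p}/n=C\,h^{-\frac{pd}{p+d}}/n\le C\,n^{\frac p{p+d}-1}=Cn^{-\frac d{p+d}}.\qquad\square$$

So no single vertex carries more than a fraction $n^{-d/(p+d)}$, up to a constant, of the bound $\hat S$ on the total. This holds for every $p$, though the exponent deteriorates as $p$ grows.

## 6. Moving one point along a chain of cells

In (b) one can delete the point at $z_v$ and insert it near $z'_v$; this local repair is the subject of Section 10. In (a) and (c) it is not available: after deleting an $X$-point near $z_v$ there is one $Y$-point too many there, and one $X$-point too many near $z'_v$. A toy example shows what to do. On the line, let $X$ and $Y$ both occupy $0,1,\dots,m-1$, at cost $0$, and move the $X$-point from $0$ to $m-1$. Keeping the old matching costs $(m-1)^p$. Shifting every partner by one place costs $m-1$, which is optimal: the total length of a matching is at least $|\sum x-\sum y|=m-1$,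 and $r^p\ge r$ for nonnegative integers $r$. The defect is transported along a chain of small steps.

**Lemma (chains).** Let $z\in G$, $v\in V_X$, $y'=z'_v$, and let $\Gamma$ be a connected set in the cube which is a segment or a union of two segments with a common endpoint, and which contains $z_v$ and $y'$. Let $\mathcal Q$ be the set of cells whose closure meets $\Gamma$, and put $c_Q=\sum_{u:\,z_u\in Q}c_u$. Then $|\mathcal Q|\le C/h$ and there are distinct $v=x_0,x_1,\dots,x_m\in V_X$, in distinct cells of $\mathcal Q$, with
$$\mathcal C(z^{(v)})-\mathcal C(z)\le C\sum_{k=0}^m(c_{x_k}+h^p)\le C\Big[c_v+\sum_{Q\in\mathcal Q}(h^p+c_Q)\Big]. \tag{4}$$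
The same holds with $V_Y$ in place of $V_X$.

*Proof.* $\Gamma$ is covered by at most $C/h$ balls of radius $h$, each meeting boundedly many closed cells; hence $|\mathcal Q|\le C/h$. Call two cells adjacent if their closures intersect. Then $\mathcal Q$ is connected: otherwise $\Gamma$ would be the disjoint union of two nonempty closed sets. So $\mathcal Q$ contains a simple path of distinct cells $Q_0\ni z_v,Q_1,\dots,Q_m\ni y'$. Let $x_0=v$, and for $1\le k\le m$ choose $x_k\in V_X$ with $z_{x_k}\in Q_k$, possible by (G1). The $x_k$ are distinct since the cells are.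

Let $\pi$ be the permutation $x_0\mapsto x_1\mapsto\dots\mapsto x_m\mapsto x_0$ of $V_X$, extended by the identity. By invariance $\pi(E)\in\mathcal F$, and its cost for $z^{(v)}$ is $\sum_{ab\in E}|\hat z_a-\hat z_b|^p$ with $\hat z_a=z^{(v)}_{\pi(a)}$, that is,
$$\hat z_{x_k}=z_{x_{k+1}}\ (k<m),\qquad\hat z_{x_m}=y',\qquad\hat z_a=z_a\ \text{otherwise.}$$
Thus each role is taken over by a point in an adjacent cell or in the same cell, and $|\hat z_a-z_a|\le2\sqrt d\,h$ always. An edge $ab$ meeting $\{x_k\}$ has new cost at most $(|ab|+4\sqrt d\,h)^p\le2^{p-1}(|ab|^p+(4\sqrt d\,h)^p)$; other edges are unchanged. Degrees are at most $2$, so summing over the edges that meet some $x_k$ gives the first inequality in (4). The second holds because $c_{x_k}\le c_{Q_k}$ for $k\ge1$. $\square$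

**The straight chain.** The obvious choice is $\Gamma=[z_v,z'_v]$, with $c_{x_k}\le\Lambda$ for all $k$. Since $h^p\le C\Lambda$, this gives $\Delta_v\le C\Lambda/h$ on $G$, hence $U\le Cn\Lambda^2/h^2$, which up to logarithms is at most
$$n^{1+2/d}\,(\Lambda/\hat S)^2\,\hat S^2\approx n^{2-\frac{2p}d}\,n^{1+\frac2d-\frac{2d}{p+d}} .$$
The last exponent is negative only if $\frac{2d}{p+d}>\frac{d+2}d$, that is, $p<\frac{d(d-2)}{d+2}$. For $d=4$ this means $p<\frac43$, and for $d=3$ it means $p<\frac35$, which excludes every $p\ge1$. The estimate fails because it lets every cell on the segment carry the worst cost $\Lambda$, for every $v$ at once. By Lemma 2, only few vertices can have such a cost, and a chain has no reason to run through them.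

**The random detour.** To avoid them we let the chain pass through a free intermediate point $q$: take $\Gamma_q=[z_v,q]\cup[q,z'_v]$. The left side of (4) does not depend on $q$, so we may average the right side over $q$ uniform in the cube. A cell at distance $D$ from $z_v$ is then hit by $[z_v,q]$ only with probability of order $(h/D)^{d-1}$. This leads to
$$k(x)=(1+|x|/h)^{1-d},\qquad F(y)=\sum_{u\in V}k(y-z_u)\,c_u .$$

**Lemma 5.** If $z\in G$, then $\Delta_v\le C\,[h^{p-1}+F(z_v)+F(z'_v)]$ for every $v\in V$.

*Proof.* First we bound the hitting probability: for $y\in[0,1]^d$ and a cell $Q\ni z_u$,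
$$\big|\{q\in[0,1]^d:[y,q]\cap\overline Q\ne\emptyset\}\big|\le C\,k(y-z_u). \tag{5}$$
Let $D=|y-z_u|$. If $D\le2\sqrt d\,h$, then $k(y-z_u)\ge(1+2\sqrt d)^{1-d}$ and the left side is at most $1$. Otherwise $\overline Q\subset\overline B(z_u,\sqrt d\,h)$, and if $[y,q]$ meets this ball, then $q$ lies in the cone with apex $y$, axis through $z_u$ and half-angle $\theta=\arcsin(\sqrt d\,h/D)\le\pi/6$, and within distance $\sqrt d$ of $y$. This piece of the cone lies in a cylinder of length $\sqrt d$ and radius $\sqrt d\sin\theta$, so its volume is at most $C(h/D)^{d-1}$. Since $D>2\sqrt d\,h$, we have $1+D/h\le2D/h$, hence $(h/D)^{d-1}\le C\,k(y-z_u)$. This proves (5).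

Now apply (4) with $\Gamma=\Gamma_q$ and average over $q$. The $h^p$ terms contribute at most $(C/h)h^p=Ch^{p-1}$. Next, $c_v\le F(z_v)$ because $k(0)=1$. Finally, a cell $Q$ is counted only if its closure meets $[z_v,q]$ or $[q,z'_v]$. By (5), applied to each $z_u\in Q$ with $y=z_v$ and with $y=z'_v$, the average of $\sum_Qc_Q$ is at most
$$\sum_{u}c_u\cdot C\,[k(z_v-z_u)+k(z'_v-z_u)]=C\,[F(z_v)+F(z'_v)].\qquad\square$$

## 7. The sum of squares as an energy with kernel $|x|^{2-d}$

Let $G^*=\{z\in G\}\cap\{z'\text{ satisfies (G1)}\}$, so $\mathbb P((G^*)^c)\le2n^{-A}$.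

**Lemma 6.** On $G^*$, $\displaystyle U\le B_n:=C\,n^{2-\frac{2p}d-\frac{d-2}{p+d}}(\log n)^{2+2p/d}$.

**Step 1: reduce to a convolution.** The aim is to replace the sum over the random points by an integral. By Lemma 5 and $|V|\le2n$,
$$U\le C\Big[nh^{2p-2}+\sum_vF(z_v)^2+\sum_vF(z'_v)^2\Big]. \tag{6}$$
If $x,y$ lie in the same cell, then $1+|y-a|/h\le(1+\sqrt d)(1+|x-a|/h)$, so $k(x-a)\le Ck(y-a)$ for all $a$. Since $z$ and $z'$ both have at most $4nh^d$ points in each cell, we may compare each term with its average over the cell, of volume $h^d$: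
$$\sum_vk(z_v-z_a)k(z_v-z_b)\le Cn\int_{\mathbb R^d}k(y-z_a)k(y-z_b)\,dy,$$
and likewise with $z'_v$ in place of $z_v$.

**Step 2: compute the convolution.** The aim is
$$\int_{\mathbb R^d}k(y)k(y-x)\,dy\le C\,h^d\,(1+|x|/h)^{2-d}. \tag{7}$$
Substituting $y=h\tilde y$, $x=h\tilde x$, we may take $h=1$. Let $\rho=|x|$.

* If $\rho\le1$, then $1+|y|\le2(1+|y-x|)$, so the integral is at most $C\int(1+|y|)^{2-2d}dy$. In polar coordinates the integrand is at most of order $s^{1-d}$ at infinity, which is integrable since $d>2$. The right side of (7) is bounded below.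
* If $\rho>1$, split into four regions. On $\{|y|\le\rho/2\}$ we have $|y-x|\ge\rho/2$, so the contribution is at most $C\rho^{1-d}\int_{|y|\le\rho/2}|y|^{1-d}dy\le C\rho^{2-d}$. On $\{|y-x|\le\rho/2\}$ the same bound holds by symmetry. On the rest of $\{|y|\le2\rho\}$ both factors are at most $C\rho^{1-d}$, giving at most $C\rho^{2-2d}\rho^d=C\rho^{2-d}$. On $\{|y|>2\rho\}$ we have $|y-x|\ge|y|/2$, giving at most $C\int_{2\rho}^\infty s^{1-d}ds\le C\rho^{2-d}$, again because $d>2$. Finally $\rho^{2-d}\le2^{d-2}(1+\rho)^{2-d}$.

**Step 3: the energy.** Expanding $F^2$ in (6) and using Steps 1 and 2,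
$$U\le C\,nh^{2p-2}+C\,nh^d\sum_ac_a\sum_bc_b\,(1+|z_a-z_b|/h)^{2-d}. \tag{8}$$
If we bounded the kernel by $1$, the double sum would be at most $\hat S^2$, and we would get the natural scale squared times logarithms. So this trivial bound only just fails, and a gain of any power of $n$ is enough. The kernel is near $1$ only for pairs within a few multiples of $h$, and by Lemma 4 there cannot be much cost in a small region. We exploit this now.

**Step 4: split at distance $Rh$.** The aim is to bound the inner sum. Let $R\ge1$. For $|z_a-z_b|\le Rh$ use $c_b\le\Lambda$ and, as in Step 1, (G1) to compare with an integral; beyond, use $\sum_bc_b\le\hat S$: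
$$\sum_bc_b\,(1+|z_a-z_b|/h)^{2-d}\le C\Lambda n\int_{|y|\le(R+\sqrt d)h}(1+|y|/h)^{2-d}dy+R^{2-d}\hat S .$$
In polar coordinates with $h=1$ the integrand is $s^{d-1}(1+s)^{2-d}\le s$, so the integral is at most $Ch^d(R+\sqrt d)^2\le Ch^dR^2$. The bound becomes $C(\Lambda nh^dR^2+R^{2-d}\hat S)$. Choose $R=(\hat S/\Lambda)^{1/d}$, which is at least $1$ for large $n$ by Lemma 4. Both $\Lambda R^2$ and $R^{2-d}\hat S$ equal $\hat S(\Lambda/\hat S)^{1-2/d}$, and $nh^d\ge1$, so the inner sum is at most $C\,nh^d\,\hat S\,(\Lambda/\hat S)^{1-2/d}$. Inserting this into (8), with $\sum_ac_a\le\hat S$,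
$$U\le C\Big[nh^{2p-2}+(nh^d)^2\,\hat S^2\,(\Lambda/\hat S)^{1-2/d}\Big].$$

**Step 5: insert the sizes.** We have $nh^d\le C\log n$ and $\hat S\le Cn^{1-p/d}(\log n)^{p/d}$, and Lemma 4 gives $(\Lambda/\hat S)^{(d-2)/d}\le Cn^{-\frac{d-2}{p+d}}$. So the second term is at most $B_n$, for a suitable constant $C$ in the definition of $B_n$. For the first, $h\le C(\log n/n)^{1/d}$ gives
$$nh^{2p-2}\le C\,n^{1-\frac{2p}d+\frac2d}(\log n)^{2p/d}=C\,n^{2-\frac{2p}d-\frac{d-2}d}(\log n)^{2p/d},$$
which is smaller because $\frac{d-2}d>\frac{d-2}{p+d}$. $\square$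

## 8. The variance bound and Chebyshev's inequality

**Proof of Theorem 1 for $p>1$.** We remove the restriction to $G^*$. Always $\mathcal C\le2nd^{p/2}$, so $U\le Cn^3$. We may take the constant in $B_n$ at least $1$; since $\frac{d-2}{p+d}<1$, then $B_n\ge n^{-2p/d}$ for large $n$. Choose $A=3+2p/d$. By (1) and Lemma 6,
$$\operatorname{Var}(\mathcal C_n)\le\mathbb E\,U\le B_n+Cn^{3-A}\le CB_n ,$$
with all constants now depending only on $d$ and $p$. This is the variance bound. For $\eta=\frac{d-2}{4(p+d)}$, Chebyshev's inequality gives
$$\mathbb P\big(|\mathcal C_n-\mathbb E\,\mathcal C_n|\ge n^{1-p/d-\eta}\big)\le CB_n\,n^{-2+\frac{2p}d+2\eta}=C\,n^{-\frac{d-2}{2(p+d)}}(\log n)^{2+2p/d}\le n^{-\kappa}$$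
for large $n$, with $\kappa=\frac{d-2}{4(p+d)}$. Together with Section 3 this proves Theorem 1 for all $p\ge1$ and all three problems. $\blacksquare$

## 9. An $L^q$ version of Efron–Stein, and Theorem 2

Lemma 6 bounds $U$ pointwise on an event of probability as close to $1$ as any power of $n$ we like. To use this in full we need moments of $\mathcal C-\mathbb E\,\mathcal C$ in terms of moments of $U$.

**Lemma 7.** Let $Z$ be a bounded function of finitely many independent variables, let $Z'_v$ be obtained by resampling the $v$-th variable, and put $\Delta_v=(Z'_v-Z)_+$, $U=\sum_v\Delta_v^2$. For $q=2^j$, $j\ge1$: $\|Z-\mathbb EZ\|_q\le C_q\|U\|_{q/2}^{1/2}$.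

*Proof.* Induction on $j$. For $q=2$ this is Efron–Stein in the form (1). Let $q\ge4$, $W=Z-\mathbb EZ$, $W'_v=Z'_v-\mathbb EZ$ and $g(t)=|t|^{q/2}$, which is continuously differentiable. Apply Efron–Stein to $g(W)$; by exchangeability of $(W,W'_v)$,
$$\operatorname{Var}g(W)\le\tfrac12\sum_v\mathbb E\,(g(W'_v)-g(W))^2=\sum_v\mathbb E\big[(g(W'_v)-g(W))^2\mathbf 1_{W'_v>W}\big].$$
On $\{W'_v>W\}$ we have $W'_v=W+\Delta_v$, so all intermediate points have modulus at most $|W|+\Delta_v$, and the mean value theorem gives $|g(W'_v)-g(W)|\le\frac q2(|W|+\Delta_v)^{q/2-1}\Delta_v$. Here $\Delta_v\le\sqrt U$. Summing the squares,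
$$\operatorname{Var}g(W)\le\tfrac{q^2}4\,\mathbb E\big[(|W|+\sqrt U)^{q-2}\,U\big].$$
Write $\alpha=\|W\|_q$ and $\beta=\|U\|_{q/2}^{1/2}=\|\sqrt U\|_q$. By Hölder with exponents $\frac q{q-2}$ and $\frac q2$,
$$\alpha^q=(\mathbb E|W|^{q/2})^2+\operatorname{Var}g(W)\le\|W\|_{q/2}^q+\tfrac{q^2}4(\alpha+\beta)^{q-2}\beta^2 .$$
If $\alpha\le\beta$ we are done. Otherwise $(\alpha+\beta)^{q-2}\le2^{q-2}\alpha^{q-2}$, and one of the two terms on the right is at least $\frac12\alpha^q$. Either $\alpha^q\le2\|W\|_{q/2}^q$, and then the induction hypothesis together with $\|U\|_{q/4}\le\|U\|_{q/2}$ finishes the proof; or $\alpha^2\le\frac{q^2}2\,2^{q-2}\beta^2$, which is the claim. $\square$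

**Proof of Theorem 2.** The case $p=1$ of the moment bound was done in Section 3, so let $p>1$. Since $L^q$ norms increase with $q$, it suffices to treat $q=2^j$, $j\ge1$. Take $A=\frac{3q}2+\frac{pq}d$. By Lemma 6 and $U\le Cn^3$,
$$\mathbb E\,U^{q/2}\le B_n^{q/2}+Cn^{3q/2}n^{-A}=B_n^{q/2}+Cn^{-pq/d}\le CB_n^{q/2},$$
because $B_n\ge n^{-2p/d}$. Lemma 7 gives $\|\mathcal C_n-\mathbb E\,\mathcal C_n\|_q\le CB_n^{1/2}$, which is the stated bound.

For the tail, put $\theta=\frac{d-2}{2(p+d)}$ and let $\eta<\theta$, $\kappa>0$. Markov's inequality for the $q$-th moment gives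
$$\mathbb P\big(|\mathcal C_n-\mathbb E\,\mathcal C_n|\ge n^{1-p/d-\eta}\big)\le C\,n^{-q(\theta-\eta)}(\log n)^{q(1+p/d)},$$
and it suffices to take $q$ with $q(\theta-\eta)>\kappa$. With some $\eta\in(0,\theta)$ and $\kappa=2$ these probabilities are summable in $n$. Borel–Cantelli, which needs no assumption on the joint law for different $n$, gives $n^{p/d-1}|\mathcal C_n-\mathbb E\,\mathcal C_n|<n^{-\eta}$ for all large $n$, almost surely. $\blacksquare$

## 10. Voids near long edges: the monopartite tour without loss

In (b) there are no colors, so a point can be deleted and inserted locally. No chain is needed, and $\Delta_v$ depends only on the tour near $z_v$ and near $z'_v$. What is needed instead of Lemma 4 is a bound on single vertex costs with very good tails. In this section we consider (b) with $d\ge1$, $p>1$, $n\ge4$, and $C,c$ depend on $d,p$ only, unless indicated. Balls are closed. Lemma 3(b), with its $\delta$, holds in every dimension and for every edge of the tour; this is what we use from before, along with Lemma 7.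

**Step 1 (packing): few edges of one length in one place.** *For $\lambda>0$, at most $C_7(d)$ edges of the optimal tour with length in $[\lambda,2\lambda)$ have an endpoint in a given ball $B(y,\lambda)$.*

Orient the tour and consider such edges $s\to t$ with $s\in B(y,\lambda)$; the case $t\in B(y,\lambda)$ follows by reversing the orientation. Then $t\in B(y,3\lambda)$. Suppose that two different ones, $s\to t$ and $s'\to t'$, satisfy $|s-s'|<\lambda$ and $|t-t'|<\lambda$. Being different oriented edges of a cycle, they have $s\ne s'$ and $t\ne t'$. Also $t\ne s'$ and $t'\ne s$, for otherwise $|s-s'|$ would be the length of one of the two edges, hence at least $\lambda$. So the four vertices are distinct. The 2-opt move replaces $st,s't'$ by $ss',tt'$ and runs through the stretch from $t$ to $s'$ backwards; it gives a Hamiltonian cycle. Its cost changes by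
$$|ss'|^p+|tt'|^p-|st|^p-|s't'|^p<2\lambda^p-2\lambda^p=0,$$
contradicting optimality. Hence the pairs $(s,t)\in B(y,\lambda)\times B(y,3\lambda)$ satisfy $\max(|s-s'|,|t-t'|)\ge\lambda$ pairwise. The products of open balls of radius $\lambda/2$ around $s$ and around $t$ are disjoint and lie in $B(y,\frac32\lambda)\times B(y,\frac72\lambda)$. Comparing volumes, there are at most $3^d7^d$ of them, and $C_7=2\cdot21^d$ works.

**Step 2 (voids): a long edge forces an almost empty ball nearby.** *If $z_a$ has an incident edge of length at least $\lambda>0$, there are $\lambda'\in[\lambda,\sqrt d]$ and $w\in[0,1]^d$ with $|w-z_a|\le3\lambda'$ such that $B(w,\delta\lambda')$ contains at most $C_8$ points of the cloud.*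

By Lemma 3 the points near the midpoint of a long edge all have long edges; by packing there can be only few of them, unless some of their edges are even longer, and then we pass to those. Precisely, let $e_0$ be the given edge, and let $\lambda_j$ and $w_j$ denote the length and midpoint of $e_j$. By Lemma 3(b), every point of the cloud in $B(w_j,\delta\lambda_j)$ has $c_a\ge(\delta\lambda_j)^p$. This is a sum of two terms, so the point has an incident edge of length at least $\gamma\lambda_j$ with $\gamma=2^{-1/p}\delta$. If some edge of length at least $2\lambda_j$ has an endpoint in $B(w_j,\delta\lambda_j)$, call it $e_{j+1}$ and continue. Lengths at least double and are at most $\sqrt d$, so the procedure stops at some index $k$. All points in $B(w_k,\delta\lambda_k)$ then have an incident edge with length in $[\gamma\lambda_k,2\lambda_k)$. Split this range into boundedly many dyadic classes $[\lambda,2\lambda)$ with $\lambda=2^i\gamma\lambda_k$, $i\ge0$, and cover $B(w_k,\delta\lambda_k)$ by boundedly many balls of radius $\gamma\lambda_k$. By Step 1, each class has at most $C_7$ edges with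 an endpoint in each of the small balls, and each edge has two endpoints. So there are at most $C_8(d,p)$ points in $B(w_k,\delta\lambda_k)$.

For the distance, $e_{j+1}$ has an endpoint in $B(w_j,\delta\lambda_j)$, so $|w_{j+1}-w_j|\le\delta\lambda_j+\frac12\lambda_{j+1}\le\lambda_{j+1}$. Since $\lambda_j\le2^{-(k-j)}\lambda_k$,
$$|w_k-z_a|\le\tfrac12\lambda_0+\sum_{j=1}^k\lambda_j\le3\lambda_k .$$
Take $\lambda'=\lambda_k$ and $w=w_k$, which lies in the cube as a midpoint of two of its points.

**Step 3 (probability): voids are exponentially rare.** For $y\in[0,1]^d$ let $\mathcal B(y,\lambda)$ be the event that for some $\lambda'\in[\lambda,\sqrt d]$ and $w\in[0,1]^d\cap B(y,4\lambda')$ the ball $B(w,\delta\lambda')$ contains at most $C_8$ of given $n-1$ i.i.d. uniform points. We show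
$$\mathbb P(\mathcal B(y,\lambda))\le C\exp(-cn\lambda^d). \tag{9}$$
Let $\lambda'\in[2^i\lambda,2^{i+1}\lambda)$. As in Lemma 4, $B(w,\delta\lambda')\cap[0,1]^d$ contains an axis-parallel cube of side $\delta\lambda'/\sqrt d$ with vertex $w$. Let $r$ be the largest power of $2$ with $r\le\delta2^i\lambda/(2\sqrt d)$. An interval of length at least $2r$ contains a dyadic interval of length $r$, so the ball contains a dyadic subcube of $[0,1]^d$ of side $r$ and volume at least $c(2^i\lambda)^d$. The side $r$ depends only on $i$ and $\lambda$, and the subcube lies within $5\cdot2^{i+1}\lambda$ of $y$; so there are at most $C$ candidates for it. If $\mathcal B(y,\lambda)$ occurs, then for some $i\ge0$ one of these candidates contains at most $C_8$ points. For a set of volume $v$,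
$$\mathbb P(\mathrm{Bin}(n-1,v)\le C_8)\le e^{C_8}\,\mathbb E\,e^{-\mathrm{Bin}(n-1,v)}=e^{C_8}\big(1-(1-e^{-1})v\big)^{n-1}\le e^{C_8}e^{-(n-1)v/2} .$$
Summing over the candidates and over $i\ge0$ gives at most $C\sum_{i\ge0}\exp(-c\,2^{id}n\lambda^d)$. If $n\lambda^d\ge1$, then $2^{id}\ge1+i$ shows that this is at most $C\exp(-cn\lambda^d)$. If $n\lambda^d<1$, then (9) is trivial after enlarging $C$.

**Step 4: moments of a vertex cost.** The aim is $\|c_v\|_q\le C_qn^{-p/d}$ for every $q$. If $c_v>2\lambda^p$, then $v$ has an edge longer than $\lambda$. By Step 2, $\mathcal B(z_v,\lambda)$ occurs for the other $n-1$ points (a ball with at most $C_8$ points of the cloud has at most $C_8$ of the others). Conditioning on $z_v$ and using (9), $\mathbb P(c_v>2\lambda^p)\le C\exp(-cn\lambda^d)$. So $T=n^{1/d}(c_v/2)^{1/p}$ satisfies $\mathbb P(T>t)\le Ce^{-ct^d}$ and has bounded moments of every order, while $c_v=2n^{-p/d}T^p$.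

**Step 5: the cost of moving a point.** The aim is $\|\Delta_v\|_q\le C_qn^{-p/d}$. Let $b$ be the vertex in $V\setminus\{v\}$ nearest to $z'_v$. Delete $v$ from the optimal tour and join its neighbors $s,t$; since $n\ge4$ this is a tour on at least three vertices. Here $|st|^p\le2^{p-1}(|sv|^p+|vt|^p)=2^{p-1}c_v$. Then insert $z'_v$ between $b$ and one of its neighbors $b^+$ in the new tour. The insertion increases the cost by at most
$$|z'_v-z_b|^p+|z'_v-z_{b^+}|^p\le|z'_v-z_b|^p+2^{p-1}\big(|z'_v-z_b|^p+|bb^+|^p\big),$$
and $bb^+$ is either an original edge, so $|bb^+|^p\le c_b$, or $st$. Hence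
$$\Delta_v\le C\big(c_v+c_b+|z'_v-z_b|^p\big), \tag{10}$$
with all vertex costs taken in the original tour. The first term was treated in Step 4.

For the third, a ball of radius $\lambda\le\sqrt d$ centered in the cube covers volume at least $c\lambda^d$ of it, so $\mathbb P(|z'_v-z_b|>\lambda)\le(1-c\lambda^d)^{n-1}\le C\exp(-cn\lambda^d)$. For $\lambda>\sqrt d$ the probability is $0$.

The second term needs care, because $b$ is chosen depending on the cloud. Suppose $|z'_v-z_b|\le\lambda$ and $b$ has an edge of length at least $\lambda$. Step 2 gives $\lambda'\ge\lambda$ and $w$ with $|w-z_b|\le3\lambda'$, so $w\in B(z'_v,4\lambda')$, and $\mathcal B(z'_v,\lambda)$ occurs for the $n-1$ points other than $z_v$. These are independent of $z'_v$, so (9) applies conditionally on $z'_v$. Therefore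
$$\mathbb P(c_b>2\lambda^p)\le\mathbb P(|z'_v-z_b|>\lambda)+\mathbb P(\mathcal B(z'_v,\lambda))\le C\exp(-cn\lambda^d).$$
As in Step 4, the second and third terms in (10) have $L^q$ norm at most $C_qn^{-p/d}$, and so does $\Delta_v$.

**Step 6: conclusion of Theorem 3.** The aim is to sum over $v$. Let $q=2^j\ge2$. By the triangle inequality in $L^{q/2}$,
$$\|U\|_{q/2}\le\sum_v\|\Delta_v^2\|_{q/2}=\sum_v\|\Delta_v\|_q^2\le C_q\,n\cdot n^{-2p/d}.$$
Lemma 7 gives $\|\mathcal C_n-\mathbb E\,\mathcal C_n\|_q\le C_qn^{\frac12-\frac pd}$. For general $q\ge1$ use the next power of $2$; the case $q=2$ is the variance bound. $\blacksquare$
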